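\title{Antichains of a given size in the Boolean lattice:\\ three central layers down to density $(\log n)^8/n$}

\begin{abstract}
Let $N=\binom{n}{\lfloor n/2\rfloor}$. We prove that for $(\log n)^8/n\le\beta\le1$ almost all antichains of size $\lfloor\beta N\rfloor$ in the Boolean lattice on $n$ points are contained in three central layers. This confirms the conjecture that the range of $\beta$ extends to $\tilde\Omega(1/n)$. The proof analyzes the hard-core measure on antichains by a container argument for two consecutive layers: each configuration is assigned a cut that minimizes a boundary functional $\Phi$, the cut is encoded at entropy cost $\tilde O(\Phi/n^2)$, and Janson's inequality bounds the weight inside each container. A swapping argument for two independent samples transfers the result to antichains of a fixed size.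
\end{abstract}

\section{Introduction}

\subsection{The problem}

Let $[n]=\{1,\dots,n\}$ and let $\mathcal B_n=(2^{[n]},\subseteq)$ be the Boolean lattice. An \emph{antichain} is a family of subsets of $[n]$ in which any two members are incomparable under inclusion. The $k$-th \emph{layer} of $\mathcal B_n$ is $L_k=\binom{[n]}{k}$, and
\[
N=\binom{n}{\lfloor n/2\rfloor}
\]
is the size of a largest layer. Every layer is an antichain, and Sperner's theorem says that no antichain has more than $N$ members. We call $L_{k-1},L_k,L_{k+1}$ \emph{three central layers} if $k=\lfloor n/2\rfloor$ or $k=\lceil n/2\rceil$.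

Fix a size $m=\lfloor\beta N\rfloor$ with $0<\beta\le1$ and choose an antichain of size $m$ uniformly at random. Where in $\mathcal B_n$ does it lie? For $\beta=1$ it is a middle layer, by the equality case of Sperner's theorem. For $m=1$ it is a single uniformly random set, which lies in three central layers with probability at most $4N/2^n\to0$. In between, the answer changes, and the question is how far down in $\beta$ the concentration near the middle persists.

The density $\beta=\beta(n)$ may depend on $n$. For a range $R(n)\subseteq(0,1]$ we say that \emph{for $\beta\in R(n)$ almost all antichains of size $\lfloor\beta N\rfloor$ are contained in three central layers} if, for every sequence with $\beta(n)\in R(n)$ for all sufficiently large $n$, the proportion of antichains of size $\lfloor\beta(n)N\rfloor$ in $\mathcal B_n$ that are contained in three central layers tends to $1$. The problem comes from Jenssen, Malekshahian and Park~\cite{JMP}. Its starting point is the following known result, which we use as a black box.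

\begin{theorem}[see \cite{JMP}]\label{thm:known}
There is an absolute constant $C$ such that for $C\log^2n/\sqrt n<\beta\le1$ almost all antichains of size $\lfloor\beta N\rfloor$ in $\mathcal B_n$ are contained in three central layers.
\end{theorem}

The conjecture is that the range can be improved to $\beta=\tilde\Omega(1/n)$, that is, to $\beta_0(n)\le\beta\le1$ for some function $\beta_0(n)=(\log n)^{O(1)}/n$. We prove this. All logarithms without a base are natural.

\begin{theorem}\label{thm:main}
For $\log^8n/n\le\beta\le1$ almost all antichains of size $\lfloor\beta N\rfloor$ in $\mathcal B_n$ are contained in three central layers.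
\end{theorem}

\subsection{Why three layers, and why $1/n$}\label{sec:why}

It is easier to weight antichains than to fix their size. For $\lambda>0$ the \emph{hard-core measure} on the set of all antichains $I$ of $\mathcal B_n$ is
\[
\mu_\lambda(I)=\frac{\lambda^{|I|}}{Z(\lambda)},\qquad Z=Z(\lambda)=\sum_I\lambda^{|I|}.
\]
Conditioned on $|I|=m$ it is uniform on the antichains of size $m$. Let $\rho=\lfloor n/2\rfloor$. The subfamilies of $L_\rho$ have total weight $(1+\lambda)^N$, and a typical one has about $\frac{\lambda}{1+\lambda}N$ members, so for small parameters $\lambda$ plays the role of $\beta$.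

Now add one set $x\in L_{\rho+i}$. It forbids its $\binom{\rho+i}{i}$ subsets in $L_\rho$, so the antichains $\{x\}\cup B$ with $B\subseteq L_\rho$ have total weight $(1+\lambda)^N\cdot\lambda(1+\lambda)^{-\binom{\rho+i}{i}}$. Summing over $x$, the weight of antichains with exactly one such defect, relative to the weight of the defect-free ones, is
\[
\omega_i=|L_{\rho+i}|\,\lambda\,(1+\lambda)^{-\binom{\rho+i}{i}} .
\]
For $1/n\le\lambda\le1$ we have $\omega_1\ge\frac{N}{2n}2^{-n/2-1}\to\infty$, so $\mu_\lambda(I\subseteq L_\rho)\le1/\omega_1\to0$: a single layer does not suffice, and the same computation applies to defects in $L_{\rho-1}$. For $i=2$ and $\lambda=c/n$ with $c>0$ constant, $\omega_2=\exp\big((\log2-c/8+o(1))\,n\big)$, which is exponentially large for $c<8\log2$ and exponentially small for $c>8\log2$. This count ignores all interaction between defects and proves nothing about the threshold, but it is the reason to guess that sets two layers away from the base layer disappear once $\beta$ is somewhat larger than $1/n$.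

\subsection{Results}

The interaction between defects is described by the following notion. Let $P$ be a family of sets, none of them in $L_s$. Join $x,y\in P$ if some $w\in L_s$ is comparable to both. The connected components of this graph are the \emph{$L_s$-components} of $P$, and $P$ is \emph{$L_s$-linked} if it is nonempty and has only one component. An antichain $I$ is \emph{good with base $\rho$}, where $\rho\in\{\lfloor n/2\rfloor,\lceil n/2\rceil\}$, if $I\subseteq L_{\rho-1}\cup L_\rho\cup L_{\rho+1}$ and all $L_\rho$-components of $I\cap L_{\rho+1}$ and of $I\cap L_{\rho-1}$ have at most $n^4$ members. It is \emph{good} if it is good with some base. A good antichain is contained in three central layers, and its defects form clusters of polynomial size.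

Throughout the paper $n\ge n_0$ for an absolute constant $n_0$; we refer to this as ``$n$ large'', and numerical inequalities between functions of $n$ are claimed in this sense. Constants are chosen for convenience.

\begin{theorem}\label{thm:fixed}
For $n$ large and $\log^8n/n\le\beta\le n^{-1/3}$, all but a proportion $2^{-n}$ of the antichains of size $\lfloor\beta N\rfloor$ are good. In particular, the proportion of antichains of size $\lfloor\beta N\rfloor$ not contained in three central layers is at most $2^{-n}$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorems~\ref{thm:known} and~\ref{thm:fixed}]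
Let $\log^8n/n\le\beta(n)\le1$ for all large $n$. Along the $n$ with $\beta(n)\le n^{-1/3}$ apply Theorem~\ref{thm:fixed}. For the remaining $n$ apply Theorem~\ref{thm:known} to the sequence that equals $\beta(n)$ for these $n$ and equals $1$ otherwise; it lies in the required range because $C\log^2n/\sqrt n<n^{-1/3}$ for large $n$.
\end{proof}

The core of the paper is the corresponding statement for the hard-core measure.

\begin{theorem}\label{thm:hardcore}
Let $\lambda_0=\log^7n/n$. For $n$ large and $\lambda\in[\lambda_0,1]$,
\[
\mu_\lambda(I\text{ is not good})\le2^{-25n}.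
\]
\end{theorem}

For very small $\beta$ the conclusion fails.

\begin{proposition}\label{prop:converse}
If $\beta\le n^{-4}$ and $m=\lfloor\beta N\rfloor\to\infty$, then the proportion of antichains of size $m$ contained in three central layers tends to $0$.
\end{proposition}

We do not determine the threshold between $n^{-4}$ and $\log^8n/n$.

Section~\ref{sec:prelim} reduces the probability that $I$ contains a given cluster to an explicit weight. Sections~\ref{sec:cuts}--\ref{sec:containers} develop the container method that sums these weights; the plan is explained at the end of Section~\ref{sec:cuts}. Sections~\ref{sec:clearing} and~\ref{sec:odd} prove Theorem~\ref{thm:hardcore}, Section~\ref{sec:fixed} deduces Theorem~\ref{thm:fixed}, and Section~\ref{sec:converse} proves Proposition~\ref{prop:converse}.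

\section{The weight of a cluster}\label{sec:prelim}

\subsection{Parameters}

In Sections~\ref{sec:prelim}--\ref{sec:odd} we fix $\lambda\in[\lambda_0,1]$ and put
\[
p=\frac{\lambda}{1+\lambda},\qquad \ell=\log(1+\lambda),\qquad \varepsilon=e^{-\log^6n}.
\]
Then
\begin{equation}\label{eq:param}
\frac\lambda2\le p\le\ell\le\lambda\le2p,\qquad \ell\ge\frac{\log^7n}{2n},\qquad e^{-\ell n/12}\le e^{-\ell n/16}\le\varepsilon .
\end{equation}
A \emph{$p$-random subset} $X_p$ of a finite set $X$ contains each element independently with probability $p$. For every family $\mathcal A$ of subsets of $X$,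
\begin{equation}\label{eq:prandom}
\sum_{A\in\mathcal A}\lambda^{|A|}=(1+\lambda)^{|X|}\,\mathbb P(X_p\in\mathcal A).
\end{equation}
For a family $X$ of sets, $\Gamma_k(X)$ is the set of members of $L_k$ that are comparable or equal to a member of $X$; we write $\Gamma_k(x)$ for $\Gamma_k(\{x\})$. For an antichain $I$ let $I_{>s}$ be the family of its members with more than $s$ elements, and define $I_{<s}$ and $I_{\le s}$ in the same way. Complementation $x\mapsto[n]\setminus x$ maps antichains to antichains of the same size, so it preserves $\mu_\lambda$, and it maps $L_k$ to $L_{n-k}$. Statements obtained from it are called mirror images.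

\subsection{Removing a cluster}

The computation of Section~\ref{sec:why} becomes a rigorous upper bound once the single defect is replaced by a whole component. For a family $P$ of sets not in $L_s$ let
\[
W_s(P)=\lambda^{|P|}(1+\lambda)^{-|\Gamma_s(P)|}.
\]
If $I$ is an antichain, then a member of $I_{>s}$ and a member of $I_{<s}$ are never joined, since $y\subset w\subset x$ would make them comparable. So the $L_s$-components of $I\setminus L_s$ are the $L_s$-components of $I_{>s}$ together with those of $I_{<s}$.

\begin{lemma}[Removal]\label{lem:removal}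
Let $P$ be a family of sets not in $L_s$. Then
\[
\mu_\lambda\big(P\text{ is a union of $L_s$-components of }I\setminus L_s\big)\le W_s(P).
\]
\end{lemma}

\begin{proof}
Let $I$ be an antichain in the event. We claim that no $y\in I\setminus P$ is comparable or equal to any $w\in\Gamma_s(P)$. Suppose it is, and let $x\in P$ be comparable to $w$. If $y\notin L_s$, then $y$ is joined to $x$ through $w$, so $y\in P$, a contradiction. If $y\in L_s$, then $y=w$, so $y$ is comparable to $x\ne y$, which is impossible in an antichain.

Hence for every $Y\subseteq\Gamma_s(P)$ the family $J=(I\setminus P)\cup Y$ is an antichain, and $J$ determines $Y=J\cap\Gamma_s(P)$ and $I=(J\setminus Y)\cup P$. Summing $\lambda^{|J|}$ over all pairs $(I,Y)$ gives $\sum_I\lambda^{|I|-|P|}(1+\lambda)^{|\Gamma_s(P)|}\le Z$.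
\end{proof}

\begin{example}\label{ex:single}
Let $s\ge(n-1)/2$ and $x\in L_{s+2}$. Then $|\Gamma_s(x)|=\binom{s+2}{2}\ge n^2/8$, so $W_s(\{x\})\le e^{-\ell n^2/8}\le e^{-n\log^7n/16}$. This beats the at most $2^n$ choices of $x$: with overwhelming probability no set of $L_{s+2}$ is by itself an $L_s$-component of $I_{>s}$. The difficulty of Theorem~\ref{thm:hardcore} is that $x$ may be linked to a large family in $L_{s+1}$, which shares the cost of emptying $\Gamma_s(x)$.
\end{example}

\subsection{Small clusters expand}

Let $k\ne n/2$, and let $k'=k-1$ if $k>n/2$ and $k'=k+1$ if $k<n/2$, so that $L_{k'}$ is the neighbor of $L_k$ in the direction of the middle. A family $A\subseteq L_k$ is \emph{sparse} if all its $L_{k'}$-components have at most $n^4$ members; the empty family is sparse. An antichain is good with base $\rho$ exactly if it lies in $L_{\rho-1}\cup L_\rho\cup L_{\rho+1}$ and its parts in $L_{\rho-1}$ and $L_{\rho+1}$ are sparse.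

\begin{lemma}\label{lem:expand}
If $A\subseteq L_k$ is sparse, then $|\Gamma_{k'}(A)|\ge\frac n{12}|A|$.
\end{lemma}

\begin{proof}
By complementation let $k>n/2$. Distinct components have disjoint sets $\Gamma_{k-1}$, so we may assume $1\le|A|\le n^4$. Lov\'asz's form of the Kruskal--Katona theorem states: if $A\subseteq L_k$ and $|A|=\binom xk=x(x-1)\cdots(x-k+1)/k!$ with $x\ge k$ real, then $|\Gamma_{k-1}(A)|\ge\binom x{k-1}$. Here $\binom{x}{k-1}=|A|\frac{k}{x-k+1}$. Since $\binom{k+5}{k}\ge(n/2)^5/120>n^4$ and $\binom xk$ increases in $x\ge k$, we have $x<k+5$, and the factor exceeds $k/6\ge n/12$.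
\end{proof}

\subsection{Standard tools}

\begin{itemize}
\item[(T1)] \emph{Connected sets.} In a graph of maximum degree at most $\Delta\ge1$, at most $\Delta^{2k}$ sets of $k$ vertices contain a given vertex and induce a connected subgraph: each is the vertex set of a walk of length $2(k-1)$ from that vertex, namely a walk around a spanning tree.
\item[(T2)] \emph{Janson's inequality} (\cite[Theorem~2.14]{JLR} with $t=\mathbb EX$). Keep each vertex of a graph independently with probability $p$, let $X$ be the number of surviving edges, let $\mu=\mathbb EX>0$, and let $\bar\Delta$ be the sum, over ordered pairs of intersecting (possibly equal) edges, of the probability that both survive. Then $\mathbb P(X=0)\le\exp(-\mu^2/(2\bar\Delta))$.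
\item[(T3)] \emph{Chernoff and Hoeffding bounds.} Let $X$ be a sum of independent indicators with mean $\mu$, and let $0<\eta\le1$. Then $\mathbb P(X\le(1-\eta)\mu)\le e^{-\eta^2\mu/2}$, and if $\mu\le\mu'$ then $\mathbb P(X\ge(1+\eta)\mu')\le e^{-\eta^2\mu'/(2+\eta)}$. If $X\sim\mathrm{Bin}(u,\frac12)$, then $\mathbb P(|X-u/2|>t)\le2e^{-2t^2/u}$.
\item[(T4)] \emph{Binomial sums.} For an integer $h$ and real $0<\xi\le h$, $\sum_{j\le\xi}\binom hj\le(h/\xi)^\xi\sum_j\binom hj(\xi/h)^j\le(eh/\xi)^\xi$.
\item[(T5)] \emph{Geometric sums.} For $0<c\le1$ and real $a$, the sum of $e^{-cj}$ over integers $j\ge a$ is at most $e^{-ca}/(1-e^{-c})\le(2/c)e^{-ca}$.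
\end{itemize}

\section{Cuts between two consecutive layers}\label{sec:cuts}

By Lemma~\ref{lem:removal}, to exclude a type of cluster it suffices to bound $\sum_PW_s(P)$ over all $L_s$-linked families $P$ of that type. For $P\subseteq L_{s+1}$ with $t\le n^4$ members this can be done one family at a time: $W_s(P)\le\varepsilon^t$ by Lemma~\ref{lem:expand} and~\eqref{eq:param}, while (T1) gives at most $2^nn^{4t}$ linked families of size $t$. Large families hardly expand, and for them the sum has to be organized differently.

\subsection{The setting}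

Fix an integer $s$ with $\frac{n-1}2\le s\le0.77n$. Let $L=L_s$, $V=L_{s+1}$, and let $G$ be the bipartite containment graph on $L\cup V$. Every $v\in V$ has degree $D=s+1$ and every $w\in L$ has degree $d=n-s$, so
\[
\frac n2\le D\le0.78n,\qquad 0.23n\le d\le\frac{n+1}2,\qquad D\ge d .
\]
Two distinct vertices on the same side have at most one common neighbor, namely their union or their intersection; we call this the \emph{codegree property}. A ball of radius $j$ in $G$ has at most $1+n+\dots+n^j\le n^{j+1}$ vertices. We write $\Gamma(\cdot)$ for neighborhoods in $G$, $d_X(y)=|\Gamma(y)\cap X|$, and $e(X,Y)$ for the number of edges between disjoint sets $X$ and $Y$. The setting is \emph{balanced} if $D=d$, that is, $n=2s+1$, and \emph{unbalanced} if $D>d$, that is, $s\ge n/2$. Put $\tau=0$ in the balanced and $\tau=1$ in the unbalanced case, so $D-d\ge\tau$.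

For a family $P$ of sets above $L_s$, expanding $(1+\lambda)^{|L\setminus\Gamma_s(P)|}$ gives
\begin{equation}\label{eq:WP}
W_s(P)=(1+\lambda)^{-|L|}\sum_{B\subseteq L\setminus\Gamma_s(P)}\lambda^{|P|+|B|}.
\end{equation}
So $\sum_PW_s(P)$ is the weight of antichains $P\cup B$ with an upper part $P$ and a lower part $B\subseteq L$, relative to the weight of all subfamilies of $L$. The upper part interacts with $L$ only through its projection to $V$.

\begin{lemma}\label{lem:proj}
Let $P$ be a family of sets of size greater than $s$ and $M=\Gamma_{s+1}(P)$. Then $\Gamma(M)=\Gamma_s(P)$, and $M$ is $L$-linked if $P$ is.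
\end{lemma}

\begin{proof}
An $s$-subset of $x\in P$ lies in an $(s+1)$-subset of $x$, and conversely every neighbor of an $(s+1)$-subset of $x$ in $L$ is a subset of $x$; this gives the first claim. For each $x\in P$ the family $\Gamma_{s+1}(x)$ is $L$-linked, because one $(s+1)$-subset of $x$ is turned into another by exchanging one element at a time, and two sets that differ by one exchange share an $s$-subset. If $x,y\in P$ both contain $w\in L$, choose $w\subset v\subseteq x$ and $w\subset v'\subseteq y$ with $v,v'\in V$; then $v,v'$ are equal or joined through $w$.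
\end{proof}

An \emph{independent pair} is a pair $(M,B)$ with $M\subseteq V$, $B\subseteq L$ and $e(M,B)=0$. A \emph{cut} is a pair $(F,S)$ with $F\subseteq L$ and $S\subseteq V$. We think of $\Omega=F\cup S$ as the region where the antichain lives in the upper layer, occupying part of $S$ and leaving $F$ empty, and of $\Omega^c=(L\cup V)\setminus\Omega$ as the region where it lives in the lower layer. The edges between the two regions are of two kinds (Figure~\ref{fig:cut}):
\[
e_1=e(S,L\setminus F),\qquad e_2=e(F,V\setminus S),\qquad e_1+e_2=e(\Omega,\Omega^c).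
\]
Counting the edges at $S$ and at $F$ gives $D|S|=e(S,F)+e_1$ and $d|F|=e(S,F)+e_2$. Hence $D(|S|-|F|)=e_1-e_2-(D-d)|F|$, and so
\begin{equation}\label{eq:count}
|S|-|F|\le\frac1D\big(e_1-e_2-\tau|F|\big),\qquad |S|\le|F|+e_1 .
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1cm,y=1cm]
\fill[gray!25] (0,2) rectangle (4.6,2.6);
\fill[gray!25] (0,0) rectangle (5.4,0.6);
\draw (0,2) rectangle (10,2.6);
\draw (0,0) rectangle (10,0.6);
\draw (4.6,2) -- (4.6,2.6);
\draw (5.4,0) -- (5.4,0.6);
\node at (2.3,2.3) {$S\supseteq M$};
\node at (7.3,2.3) {$V\setminus S$};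
\node at (2.7,0.3) {$F$};
\node at (7.7,0.3) {$L\setminus F\supseteq B$};
\node[left] at (0,2.3) {$V=L_{s+1}$};
\node[left] at (0,0.3) {$L=L_s$};
\draw[thick] (3.6,2) -- (7,0.6);
\draw[thick,dashed] (4.2,0.6) -- (7,2);
\node at (7,1) {$e_1$};
\node at (7,1.65) {$e_2$};
\end{tikzpicture}
\caption{A cut $(F,S)$ of two consecutive layers. The shaded region is $\Omega=F\cup S$. The antichain may use only $S$ in the upper layer and only $L\setminus F$ in the lower layer. The number of edges between $S$ and $L\setminus F$ is $e_1$ (solid), and the number of edges between $F$ and $V\setminus S$ is $e_2$ (dashed).}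
\label{fig:cut}
\end{figure}

\begin{example}\label{ex:cut}
Let $S=\{v\in V:n\notin v\}$ and $F=\{w\in L:n\notin w\}$. Then $\Gamma(S)=F$, so $e_1=0$, and each $w\in F$ has the single neighbor $w\cup\{n\}$ outside $S$, so $e_2=|F|$. Thus $|S|=\frac{d-1}{D}|F|$, and
\[
\sum_{P\subseteq S}\lambda^{|P|}(1+\lambda)^{-|F|}=(1+\lambda)^{|S|-|F|}=\exp\Big(-\frac{\ell}{D}\big((D-d)|F|+e_2\big)\Big).
\]
For $s=\lfloor n/2\rfloor$ we have $D-d\le1$, and the exponent is at most $2\ell|F|/D$ in absolute value: the choice of $P$ inside $S$ cancels all but a fraction $O(1/n)$ of the cost $\ell|F|$ of emptying $F$. So the sum over $P$ inside a region $S$ must be carried out exactly, and a union bound can run only over the regions. What is gained per region is of order $\frac\ell n(\tau|F|+e_2)$ in the exponent. For $\lambda=\tilde\Theta(1/n)$ the regions must therefore be described with $\tilde O(1/n^2)$ bits per unit of $\tau|F|+e_2$.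
\end{example}

The quantity that measures a cut is
\[
\Phi(F,S)=\tau|F|+\kappa e_1+e_2,\qquad\kappa=800 .
\]
The large coefficient of $e_1$ will force minimizers of $\Phi$ to have few edges of the first kind at every vertex. In the unbalanced case $\Phi$ controls the size of the cut: by~\eqref{eq:count},
\begin{equation}\label{eq:unbal}
|F|\le\Phi(F,S)\quad\text{and}\quad|S|\le\Phi(F,S)\qquad\text{if }\tau=1 .
\end{equation}
In the balanced case it cannot, since $\Phi(L,V)=0$; this cut describes the antichains inside $V$, which weigh as much as those inside $L$. What remains true is that $\Phi$ controls the smaller of the two regions.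

\begin{lemma}[Isoperimetry]\label{lem:iso}
In the balanced case $|L|=|V|=N$, and every cut satisfies
\[
\Phi(F,S)\ge e_1+e_2\ge\frac{|\Omega|\,|\Omega^c|}{2N}\ge\frac12\min\big(|\Omega|,|\Omega^c|\big).
\]
\end{lemma}

\begin{proof}
For a $D$-regular graph on $2N$ vertices whose second largest adjacency eigenvalue is $\theta$, the Rayleigh quotient of the Laplacian at the centered indicator function of $\Omega$ gives $e(\Omega,\Omega^c)\ge(D-\theta)|\Omega||\Omega^c|/(2N)$. So it suffices to show $\theta=D-1$. Let $A$ be the $L\times V$ inclusion matrix; the adjacency eigenvalues of $G$ are $\pm$ the singular values of $A$. The $(w,w')$ entry of $AA^T$ is the number of common neighbors, so $AA^T$ equals $s+1$ times the identity plus the adjacency matrix of the Johnson graph $J(n,s)$, in which two $s$-sets are adjacent if they share $s-1$ elements. The eigenvalues of $J(n,s)$ are $(s-i)(n-s-i)-i$ for $0\le i\le s$, the one with $i=0$ being simple. With $n-s=s+1$, the eigenvalues of $AA^T$ are $(s+1-i)+(s-i)(s+1-i)=(s+1-i)^2$. So the two largest eigenvalues of $G$ are $D$ and $D-1$. The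 last inequality holds because the larger region has at least $N$ vertices.
\end{proof}

For the cut of Example~\ref{ex:cut} in the balanced case, $|\Omega|=|\Omega^c|=N$ and $e_1+e_2=\binom{2s}{s}=\frac{s+1}{2s+1}N$, so the lemma is sharp up to a factor $1+O(1/n)$.

\subsection{The weight inside a tight cut}

Consider the independent pairs $(A,B)$ with $A\subseteq S$ and $B\subseteq L\setminus F$. Ignoring independence, their weight is at most $(1+\lambda)^{|L|+|S|-|F|}$, and by~\eqref{eq:count} the terms $e_2$ and $\tau|F|$ are gains while $e_1$ is a loss of $\ell/D$ per edge. Independence forbids both ends of an edge of the first kind, and Janson's inequality turns this into a gain of order $p/\Delta$ per edge if the degrees among these edges are at most $\Delta$. The gain exceeds the loss when $\Delta$ is a small multiple of $n$. Call a cut $(F,S)$ \emph{tight} if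
\[
d_{L\setminus F}(v)\le\frac n{100}\ \text{ for all }v\in S,\qquad d_S(w)\le\frac n{100}\ \text{ for all }w\in L\setminus F .
\]
For $X\subseteq V$ and $Y\subseteq L$ let $Z(X,Y)$ be the sum of $\lambda^{|A|+|B|}$ over independent pairs $(A,B)$ with $A\subseteq X$, $B\subseteq Y$. Members of the antichain in the layers adjacent to $L\cup V$ will block some vertices of $S$ and $L\setminus F$; the next lemma records the extra gain.

\begin{lemma}\label{lem:janson}
Let $(F,S)$ be a tight cut. For all $R\subseteq S$ and $R'\subseteq L\setminus F$,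
\[
Z\big(S\setminus R,(L\setminus F)\setminus R'\big)\le(1+\lambda)^{|L|}\exp\Big(-\frac{\ell}{\kappa D}\Phi(F,S)-\frac{3\ell}4\big(|R|+|R'|\big)\Big).
\]
\end{lemma}

\begin{proof}
Let $X=S\setminus R$, $Y=(L\setminus F)\setminus R'$, $e=e(X,Y)$ and $a=|R|+|R'|$. By tightness $e\ge e_1-\frac n{100}a$, and each edge between $X$ and $Y$ meets at most $\frac{n}{50}$ others. In (T2) we therefore have $\mu=p^2e$ and $\bar\Delta\le p^2e(1+\frac{pn}{50})$. With~\eqref{eq:prandom},
\[
Z(X,Y)\le(1+\lambda)^{|L|+|S|-|F|-a}\,e^{-ce},\qquad c=\frac{p^2}{2(1+pn/50)},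
\]
which is also true if $e=0$. Since $pn/50\ge1$, we have $c\ge\frac{12.5\,p}{n}\ge\frac{6.25\,\ell}{n}\ge\frac{3\ell}D$, using $p\ge\ell/2$ and $D\ge n/2$. Also $c\le\frac{25p}{n}$, so $c\frac n{100}\le\frac\ell4$. Hence $ce\ge\frac{3\ell}De_1-\frac\ell4a$, and by~\eqref{eq:count}
\[
\log\frac{Z(X,Y)}{(1+\lambda)^{|L|}}\le\frac\ell D(e_1-e_2-\tau|F|)-\ell a-\frac{3\ell}De_1+\frac\ell4a=-\frac\ell D(\tau|F|+2e_1+e_2)-\frac{3\ell}4a .
\]
Finally $\tau|F|+2e_1+e_2\ge\Phi(F,S)/\kappa$.
\end{proof}

\begin{lemma}\label{lem:fit}
Let $(F,S)$ be a tight cut.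
\begin{itemize}
\item[(i)] The sum of $\lambda^{|A_1|+|A_0|+|B_0|}$ over all triples such that $A_1\subseteq L_{s+2}$ is sparse, $\Gamma_{s+1}(A_1)\subseteq S$, $A_0\subseteq S\setminus\Gamma_{s+1}(A_1)$, $B_0\subseteq L\setminus F$ and $e(A_0,B_0)=0$ is at most $(1+\lambda)^{|L|}\exp\big(-\frac{\ell}{\kappa D}\Phi(F,S)+\varepsilon|S|\big)$.
\item[(ii)] In the balanced case, the sum of $\lambda^{|A_1|+|A_0|+|B_0|+|B_1|}$ over all quadruples such that $(A_1,A_0,B_0)$ is as in \textup{(i)}, $B_1\subseteq L_{s-1}$ is sparse, $\Gamma_s(B_1)\subseteq L\setminus F$ and $B_0\cap\Gamma_s(B_1)=\emptyset$ is at most $(1+\lambda)^{N}\exp\big(-\frac{\ell}{\kappa D}\Phi(F,S)+2\varepsilon N\big)$.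
\end{itemize}
\end{lemma}

\begin{proof}
(i) Fix $A_1$ and apply Lemma~\ref{lem:janson} with $R=\Gamma_{s+1}(A_1)$, $R'=\emptyset$. By Lemma~\ref{lem:expand}, $\lambda\le1$ and~\eqref{eq:param}, $\lambda^{|A_1|}e^{-3\ell|R|/4}\le e^{-\ell n|A_1|/16}\le\varepsilon^{|A_1|}$. The members of $A_1$ come from the set of $x\in L_{s+2}$ with $\Gamma_{s+1}(x)\subseteq S$. This set has at most $|S|$ elements, because each such $x$ has $s+2$ subsets in $S$ and each $v\in S$ has $n-s-1\le s+2$ supersets in $L_{s+2}$. So $\sum_{A_1}\varepsilon^{|A_1|}\le(1+\varepsilon)^{|S|}\le e^{\varepsilon|S|}$.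

(ii) Fix $A_1,B_1$ and apply Lemma~\ref{lem:janson} with $R=\Gamma_{s+1}(A_1)$, $R'=\Gamma_s(B_1)$. Lemma~\ref{lem:expand} applies to both families and gives the factor $\varepsilon^{|A_1|+|B_1|}$, whose sum is at most $(1+\varepsilon)^{|L_{s+2}|+|L_{s-1}|}\le e^{2\varepsilon N}$.
\end{proof}

\subsection{The plan}

To each independent pair $(M,B)$ we attach an integer $\varphi(M,B)\ge0$, the value of $\Phi$ at an optimal cut separating $M$ from $B$ (Section~\ref{sec:optimal}). If $\varphi>0$ we also attach a \emph{container}: a tight cut $(F^*,S^*)$ with $M\subseteq S^*$, $B\subseteq L\setminus F^*$ and $\Phi(F^*,S^*)\ge\varphi/2$, determined by a code of $\tilde O(\varphi/n^2)$ vertices and edges (Section~\ref{sec:containers}). Naming a vertex costs about $n$ bits in general, which is too much. It costs only $O(\log n)$ bits in two situations: when $\varphi$ is within a polynomial factor of $N$, and when the code lies near a connected set, which we show if $M$ is linked and the optimal cut has $|F|\le2\varphi$. In these situations the number of containers is $\exp(\varphi\log^5n/n^2)$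 up to a factor $2^n$. This is beaten by the gain in Lemma~\ref{lem:fit}, since by~\eqref{eq:param} and $D\le n$
\begin{equation}\label{eq:budget}
\frac{\ell}{4\kappa D}\ge\frac{\log^7n}{6400\,n^2}\ge\frac{2\log^6n}{n^2},\qquad 2n\varepsilon\le\frac{\ell}{2\kappa D}.
\end{equation}
This comparison is the main use of the hypothesis $\lambda\ge\lambda_0$. The factor $2^n$ is absorbed because the structures to be excluded force $\varphi=\Omega(n^3)$. For instance, for a single $x\in L_{s+2}$ the cut $F=\Gamma_s(x)$, $S=\Gamma_{s+1}(x)$ has $e_1=0$ and $e_2=(d-2)\binom{s+2}2$.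

\section{Optimal cuts}\label{sec:optimal}

Fix an independent pair $(M,B)$. A natural definition of $\varphi$ would be the minimum of $\Phi$ over the cuts with $\Gamma(M)\subseteq F$ and $S\cap\Gamma(B)=\emptyset$. But a short code cannot be expected to reproduce these inclusions exactly, and if the container is not among the competing cuts, nothing bounds $\Phi(F^*,S^*)$ from below. We therefore allow a tolerance. The code will lose a little of the tolerance, so we set up a ladder of tolerances and choose a step at which the loss costs only a factor $2$.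

Let $J=\lceil\log_2n\rceil$, $\delta=10^{-4}/(J+1)$ and $\gamma_i=10^{-4}+i\delta$ for $1\le i\le J+1$. Then $\gamma_i\le\frac1{5000}$ and $1/\delta=O(\log n)$. A cut $(F,S)$ is \emph{$i$-clean} for $(M,B)$ if
\[
d_{L\setminus F}(v)\le\gamma_in\ \text{ for all }v\in M,\qquad d_S(w)\le\gamma_in\ \text{ for all }w\in B .
\]
Enlarging $F$ or shrinking $S$ preserves $i$-cleanness. The cut $(\Gamma(M),\emptyset)$ is $i$-clean for all $i$. Let $\Phi_i=\Phi_i(M,B)$ be the minimum of $\Phi$ over $i$-clean cuts; then $\Phi_1\ge\dots\ge\Phi_{J+1}$. An \emph{$i$-minimizer} is an $i$-clean cut with $\Phi=\Phi_i$.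

\begin{lemma}\label{lem:min}
Every $i$-minimizer $(F,S)$ has the following properties.
\begin{itemize}
\item[(a)] $d_S(w)\le n/800$ for all $w\in L\setminus F$.
\item[(b)] $d_{L\setminus F}(v)\le n/800$ for all $v\in S$.
\item[(c)] $M\subseteq S$.
\item[(d)] $B\cap F=\emptyset$.
\item[(e)] Every $w\in F$ has a neighbor in $S$.
\end{itemize}
If moreover $|F|+|S|$ is minimal among $i$-minimizers, then
\begin{itemize}
\item[(f)] every component of $G[F\cup S]$ contains a vertex of $M$.
\end{itemize}
\end{lemma}

\begin{proof}
In (a)--(e) we move one vertex, check that the cut stays $i$-clean, and use that $\Phi$ cannot decrease.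

(a) Add $w$ to $F$. Then $\Phi$ changes by $\tau-\kappa d_S(w)+(d-d_S(w))\ge0$, so $801\,d_S(w)\le d+1\le\frac{n+3}2$.

(b) Remove $v$ from $S$. Then $\Phi$ changes by $-\kappa d_{L\setminus F}(v)+(D-d_{L\setminus F}(v))\ge0$, so $801\,d_{L\setminus F}(v)\le D\le0.78n$.

(c) Let $v\in M\setminus S$ and add $v$ to $S$. The cut stays clean because $v$ has no neighbor in $B$. The change of $\Phi$ is $\kappa d_{L\setminus F}(v)-(D-d_{L\setminus F}(v))\le801\frac n{5000}-\frac n2<0$, a contradiction.

(d) Let $w\in B\cap F$ and remove $w$ from $F$. The cut stays clean because $w$ has no neighbor in $M$. The change of $\Phi$ is $-\tau+\kappa d_S(w)-(d-d_S(w))\le801\frac n{5000}-0.23n<0$, a contradiction. Here the bound $s\le0.77n$ is used.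

(e) Let $w\in F$ with $d_S(w)=0$. By (c), $w$ has no neighbor in $M$, so removing $w$ from $F$ keeps the cut clean, and $\Phi$ changes by $-\tau-d<0$.

(f) Let $\Omega'$ be a component of $G[F\cup S]$ that misses $M$, and delete $\Omega'$ from $F$ and $S$. A vertex $v\in M$ lies in $S$, so its neighbors in $F$ lie in its own component and not in $\Omega'$; hence the cut stays clean. No edge joins $\Omega'$ to $\Omega\setminus\Omega'$, so every edge counted by $e_1$ or $e_2$ after the deletion was counted before. Thus $\Phi$ does not increase, and $|F|+|S|$ decreases.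
\end{proof}

\begin{lemma}[Ladder]\label{lem:ladder}
There is $i\le J$ with $\Phi_{i+1}\ge\frac12\Phi_i$.
\end{lemma}

\begin{proof}
We first show $\Phi_1\le n\Phi_{J+1}$. Let $(F,S)$ be a $(J+1)$-minimizer. The cut $(F\cup\Gamma(M),S\setminus\Gamma(B))$ is $1$-clean, since all degrees in the definition vanish. By (c) and (d), $|\Gamma(M)\setminus F|\le e(M,L\setminus F)\le e_1$ and $|S\cap\Gamma(B)|\le e(S,B)\le e_1$. Adding a vertex to $F$ increases $\Phi$ by at most $\tau+d$, and removing a vertex from $S$ increases it by at most $D$. As $e_1\le\Phi_{J+1}/\kappa$ and $\tau+d+D\le n+2$, we get $\Phi_1\le(1+\frac{n+2}{800})\Phi_{J+1}\le n\Phi_{J+1}$. If $\Phi_i>2\Phi_{i+1}$ for all $i\le J$, then $\Phi_1>2^J\Phi_{J+1}\ge n\Phi_{J+1}$, a contradiction.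
\end{proof}

\begin{definition}
Let $i=i(M,B)$ be the least index as in Lemma~\ref{lem:ladder} and put $\varphi(M,B)=\Phi_i$. Fix an $i$-minimizer with $|F|+|S|$ minimal and call it the \emph{optimal cut} of $(M,B)$. The pair $(M,B)$ is \emph{normal} if its optimal cut satisfies $|F|\le2\varphi(M,B)$.
\end{definition}

In the unbalanced case every pair is normal, by~\eqref{eq:unbal}. In the balanced case Lemma~\ref{lem:iso} shows that the pair is normal if $|\Omega|\le N$. Hence, with $\Omega$ taken for the optimal cut,
\begin{equation}\label{eq:nonnormal}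
(M,B)\text{ not normal}\ \Longrightarrow\ \tau=0,\quad|\Omega|>N,\quad|V\setminus S|\le|\Omega^c|\le2\varphi .
\end{equation}

\medskip\noindent\emph{Exchange.} In the balanced case complementation is an automorphism $y\mapsto\bar y$ of $G$ that swaps $L$ and $V$. Map the independent pair $(M,B)$ to $(\tilde M,\tilde B)=(\overline B,\overline M)$ and the cut $(F,S)$ to $(\tilde F,\tilde S)=(\overline{V\setminus S},\overline{L\setminus F})$, where the bar is applied to every member. Both maps are involutions. Complementation carries $S$ to $L\setminus\tilde F$, $L\setminus F$ to $\tilde S$, $F$ to $V\setminus\tilde S$ and $V\setminus S$ to $\tilde F$. Consequently the exchange preserves $e_1$, $e_2$ and $\Phi$ (as $\tau=0$), tightness, $i$-cleanness, and the property ``$M\subseteq S$ and $B\cap F=\emptyset$''. So it preserves all $\Phi_i$ and maps $i$-minimizers to $i$-minimizers. By~\eqref{eq:nonnormal}, the exchange of the optimal cut of a pair that is not normal is an $i$-minimizer with $|\tilde F|\le2\varphi$.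

\section{Containers}\label{sec:containers}

\subsection{Encoding}

By properties (a) and (b), the sets $F$ and $S$ of an optimal cut nearly determine each other, so it suffices to describe $F$ approximately, and for this one estimates $d_S(w)$ for every $w$. A random sample $T\subseteq F$ of density $p_0$ does this. Listing the edges from $T$ to $V\setminus S$ reveals $\Gamma(t)\cap S$ for each $t\in T$, and a vertex $w$ then sees about $p_0Dd_S(w)$ of its neighbors certified to be in $S$. If $d_S(w)$ has order $n$, this number is of order $p_0n^2$, so density $p_0=\Theta(\log n/n^2)$ suffices. This is the origin of the cost $\tilde O(\varphi/n^2)$. Two rounds of greedy corrections then restore cleanness; each revealed vertex corrects $\delta n$ vertices out of $\tilde O(\varphi/n)$.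

A \emph{code} is a tuple $(\sigma,T,E_T,\mathrm{Err},K_V,K_L)$ consisting of a flag $\sigma\in\{0,1\}$, sets $T,\mathrm{Err},K_L\subseteq L$ and $K_V\subseteq V$, and a set $E_T$ of edges of $G$ incident to $T$.

\begin{lemma}[Encoding]\label{lem:encode}
There is a map from codes to cuts, depending only on $n$ and $s$, with the following property. For every independent pair $(M,B)$ with $\varphi=\varphi(M,B)>0$ there is a code whose five sets have size at most $\xi=\varphi\log^3n/n^2$ and whose image $(F^*,S^*)$ satisfies
\begin{itemize}
\item[(C1)] $M\subseteq S^*$ and $B\subseteq L\setminus F^*$;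
\item[(C2)] $(F^*,S^*)$ is tight;
\item[(C3)] $\Phi(F^*,S^*)\ge\varphi/2$.
\end{itemize}
If $(M,B)$ is normal with optimal cut $(F,S)$, then $\sigma=0$, $T\subseteq F$, $\mathrm{Err}\subseteq\Gamma(S)$, $K_V\subseteq M$, and every vertex of $K_L$ is at distance at most $2$ from $F\cup\Gamma(M)$.
\end{lemma}

\begin{proof}
Let $i=i(M,B)$. If $(M,B)$ is normal, let $(F,S)$ be its optimal cut and set $\sigma=0$. Otherwise set $\sigma=1$, replace the pair and its optimal cut by their exchanges, and let the decoder apply the exchange at the end; (C1)--(C3) are invariant under exchange. In both cases we work with an $i$-minimizer $(F,S)$ with $|F|\le2\varphi$, $\kappa e_1+e_2\le\varphi$ and $\Phi_{i+1}\ge\varphi/2$, and we use only (a)--(d) of Lemma~\ref{lem:min}.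

\emph{Step 1: sampling.} Put each vertex of $F$ in $T$ independently with probability $p_0=10^6\log n/n^2$. For $w\in L$ let
\[
c_T(w)=\big|\{v\in\Gamma(w)\cap S:\ T\cap\Gamma(v)\setminus\{w\}\ne\emptyset\}\big| .
\]
By the codegree property the sets $\Gamma(v)\setminus\{w\}$, $v\in\Gamma(w)$, are disjoint, so $c_T(w)$ is a sum of $d_S(w)$ independent indicators. By (b), for $v\in S$ the number $k$ of vertices in $F\cap\Gamma(v)\setminus\{w\}$ satisfies $0.99D\le D-\frac n{800}-1\le k\le D$. The indicator of $v$ has mean $1-(1-p_0)^k$, which lies between $p_0k(1-p_0k)\ge0.98p_0D$ and $p_0D$ because $p_0D\to0$. Let $\mu_0=p_0Dn/800\ge625\log n$ and $F_T=\{w\in L:c_T(w)\ge1.5\mu_0\}$.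
\begin{itemize}
\item If $d_S(w)\ge\frac n{400}$, the mean $\mu$ of $c_T(w)$ is at least $1.96\mu_0$, and $0.77\mu\ge1.5\mu_0$. By (T3) with $\eta=0.23$, $\mathbb P(w\notin F_T)\le\exp(-0.23^2\cdot1.96\cdot625\log n/2)\le n^{-20}$.
\item If $1\le d_S(w)\le\frac n{800}$, the mean is at most $\mu_0$. By (T3) with $\eta=\frac12$, $\mathbb P(w\in F_T)\le e^{-\mu_0/10}\le n^{-20}$.
\item If $d_S(w)=0$, then $c_T(w)=0$ and $w\notin F_T$.
\end{itemize}
Let $\mathrm{Err}$ be the set of $w$ with $d_S(w)\ge\frac n{400}$ and $w\notin F_T$, or with $d_S(w)\le\frac n{800}$ and $w\in F_T$. Then $\mathrm{Err}\subseteq\Gamma(S)$ and $|\Gamma(S)|\le|F|+e_1\le3\varphi$, so $\mathbb E|\mathrm{Err}|\le3\varphi n^{-20}$. Let $E_T$ be the set of edges from $T$ to $V\setminus S$. Then $\mathbb E|T|\le2p_0\varphi$ and $\mathbb E|E_T|=p_0e_2\le p_0\varphi$. By Markov's inequality each of the three quantities exceeds four times the stated bound with probability at most $\frac14$, so we can fix $T$ with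
\[
|T|\le8p_0\varphi,\qquad|E_T|\le4p_0\varphi,\qquad|\mathrm{Err}|\le12\varphi n^{-20}.
\]
From $T$ and $E_T$ the decoder knows $\Gamma(t)\cap S$ for $t\in T$. It knows $c_T(w)$, which counts the neighbors of $w$ in $\bigcup_{t\in T\setminus\{w\}}(\Gamma(t)\cap S)$, and hence $F_T$. With $\mathrm{Err}$ it knows the symmetric difference $F_1=F_T\triangle\mathrm{Err}$, and
\[
\{w:d_S(w)\ge\tfrac n{400}\}\subseteq F_1\subseteq\{w:d_S(w)>\tfrac n{800}\}\subseteq F,
\]
the last inclusion by (a).

\emph{Step 2: correcting $F_1$ near $M$.} Each $w\in F\setminus F_1$ has more than $0.23n-\frac n{400}>\frac n5$ neighbors in $V\setminus S$, so $|F\setminus F_1|\le5e_2/n\le5\varphi/n$. Choose $v_1,v_2,\dots\in M$, as long as possible, such that $v_k$ has more than $\delta n$ neighbors in $(F\setminus F_1)\setminus\bigcup_{l<k}\Gamma(v_l)$. Let $K_V$ be the set of chosen vertices; $|K_V|\le5\varphi/(\delta n^2)$. Put $F'=F_1\cup\Gamma(K_V)\subseteq F\cup\Gamma(M)$. Then $F'\cap B=\emptyset$ by (d) and independence, and $|F'\setminus F|\le n|K_V|\le5\varphi/(\delta n)$. Since the choice has stopped,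 every $v\in M$ has at most $\delta n$ neighbors in $F\setminus F'$, so
\[
d_{L\setminus F'}(v)\le d_{L\setminus F}(v)+d_{F\setminus F'}(v)\le\gamma_in+\delta n=\gamma_{i+1}n\qquad(v\in M).
\]

\emph{Step 3: correcting the upper set near $B$.} Let $S_1=\{v\in V:d_{L\setminus F'}(v)\le\frac n{100}\}$; then $M\subseteq S_1$. A vertex $v\in S_1\setminus S$ has $d_F(v)+d_{F'\setminus F}(v)\ge D-\frac n{100}$. So either $d_F(v)\ge D-\frac n{50}\ge0.48n$, which holds for at most $e_2/(0.48n)\le3\varphi/n$ vertices outside $S$, or $d_{F'\setminus F}(v)>\frac n{100}$, which holds for at most $100\,d\,|F'\setminus F|/n\le300\varphi/(\delta n)$ vertices. Hence $|S_1\setminus S|\le303\varphi/(\delta n)$. Choose $w_1,w_2,\dots\in B$, as long as possible, such that $w_k$ has more than $\delta n$ neighbors in $(S_1\setminus S)\setminus\bigcup_{l<k}\Gamma(w_l)$. Let $K_L$ be the set of chosen vertices; $|K_L|\le303\varphi/(\delta^2n^2)$. Each $w_k$ is adjacent to a vertex of $S_1$, which has a neighbor in $F'$; this gives the last claim of the lemma. Put $S^*=S_1\setminus\Gamma(K_L)$. By independence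 $M\subseteq S^*$, and
\[
d_{S^*}(w)\le d_S(w)+d_{S^*\setminus S}(w)\le\gamma_in+\delta n=\gamma_{i+1}n\qquad(w\in B).
\]

\emph{Step 4: the container.} Let $F^*=F'\cup\{w\in L:d_{S^*}(w)>\frac n{100}\}$. Since $\gamma_{i+1}<\frac1{100}$, no vertex of $B$ is added, so (C1) holds. For $v\in S^*\subseteq S_1$ we have $d_{L\setminus F^*}(v)\le d_{L\setminus F'}(v)\le\frac n{100}$, and for $w\notin F^*$ we have $d_{S^*}(w)\le\frac n{100}$ by definition, so (C2) holds. By Steps~2 and~3 the cut $(F^*,S^*)$ is $(i+1)$-clean, so $\Phi(F^*,S^*)\ge\Phi_{i+1}\ge\varphi/2$, which is (C3). All five sets have size $O(\varphi\log^2n/n^2)\le\xi$. The decoder computes $F_1$ from $(T,E_T,\mathrm{Err})$, then $F'$ and $S_1$ from $K_V$, then $S^*$ and $F^*$ from $K_L$, using only $n$ and $s$.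
\end{proof}

For each independent pair with $\varphi(M,B)>0$ we fix a code as in Lemma~\ref{lem:encode} and call its image $(F^*,S^*)$ the \emph{container} of $(M,B)$.

\subsection{Counting}

\begin{lemma}\label{lem:count}
Let $\varphi\ge1$ be an integer.
\begin{itemize}
\item[(i)] If $\varphi\ge N/n^6$, the independent pairs with $\varphi(M,B)=\varphi$ have at most $\exp(\varphi\log^5n/n^2)$ distinct containers.
\item[(ii)] The normal independent pairs with $M$ $L$-linked and $\varphi(M,B)=\varphi$ have at most $2^n\exp(\varphi\log^5n/n^2)$ distinct containers.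
\end{itemize}
\end{lemma}

\begin{proof}
Let $\xi=\varphi\log^3n/n^2$. We may assume that a pair of the given kind exists.

(i) Each of the five sets of a code is a subset of a ground set of size at most $h=n2^n$. We have $\xi\le\varphi\le\Phi(\Gamma(M),\emptyset)\le(1+d)|L|\le h$. From $\xi\ge N/n^8$ and $2^n\le(n+1)N$ we get $h/\xi\le n^{11}$. By (T4) there are at most $2(en^{11})^{5\xi}\le\exp(\varphi\log^5n/n^2)$ codes.

(ii) Let $(M,B)$ be such a pair, with optimal cut $(F,S)$. We find a small set $Q$ that is connected at bounded range and has the whole code nearby. Let $\Lambda=F\cup S\cup\Gamma(M)$. Since $M$ is linked, $G[M\cup\Gamma(M)]$ is connected, and by (f) every component of $G[F\cup S]$ meets $M$; as $M\subseteq S$, the graph $G[\Lambda]$ is connected. By (c) and (e), every vertex of $\Lambda$ is in $S$ or adjacent to $S$. Let $Q\subseteq S$ be maximal with pairwise distances at least $8$ in $G$; it is nonempty. Distances between vertices of $V$ are even, so every vertex of $S$ is within distance $6$ of $Q$, and every vertex of $\Lambda$ is within distance $7$.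

\emph{Size of $Q$.} Let $q\in Q$. By (b), $F_q=\Gamma(q)\cap F$ has at least $D-\frac n{800}\ge0.498n$ elements. Each has $d-1\ge0.22n$ neighbors other than $q$, and by the codegree property these at least $0.109n^2$ vertices of $V$ are distinct. If at least $0.05n^2$ of them lie outside $S$, then at least $0.05n^2$ edges counted by $e_2$ have their end in $F$ at distance $1$ from $q$. Otherwise at least $0.05n^2$ of them lie in $S$; each has at least $0.498n$ neighbors in $F$ by (b), so at least $0.05n^2\cdot0.498n/d\ge0.04n^2$ vertices of $F$ lie within distance $3$ of $q$. The balls of radius $3$ around the vertices of $Q$ are disjoint, so by normality $0.04n^2|Q|\le e_2+|F|\le3\varphi$. Thus $1\le|Q|\le75\varphi/n^2$.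

\emph{Choices for $Q$.} Assign to each vertex of $\Lambda$ a vertex of $Q$ within distance $7$, and to each $q\in Q$ itself. Adjacent vertices of $\Lambda$ are assigned vertices at distance at most $15$. As $G[\Lambda]$ is connected, $Q$ is connected in the graph on $V$ that joins vertices at distance at most $15$, whose degrees are at most $n^{16}$. By (T1) there are at most $2^n\sum_{k\le75\varphi/n^2}n^{32k}\le2^{n+1}n^{2400\varphi/n^2}$ choices for $Q$.

\emph{Choices for the code.} By the last sentence of Lemma~\ref{lem:encode}, $\sigma=0$, the sets $T$, $\mathrm{Err}$, $K_V$ lie within distance $7$ of $Q$, the edges of $E_T$ have an end within distance $7$, and $K_L$ lies within distance $9$. So, given $Q$, each of the five sets is a subset of a ground set of size at most $|Q|n^{10}\le h=75\varphi n^8$, and $\xi\le h\le n^{11}\xi$. By (T4) the number of containers is at most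
\[
2^{n+1}n^{2400\varphi/n^2}(en^{11})^{5\xi}\le2^n\exp(\varphi\log^5n/n^2),
\]
where $\varphi/n^2\ge\frac1{75}$ is used to absorb the factor $2$.
\end{proof}

\begin{remark}\label{rem:normal}
Normality cannot be dropped from (ii). In the balanced case let $B=\{w_1,w_2\}$ with $|w_1\setminus w_2|\ge2$ and $M=V\setminus\Gamma(B)$. Then $M$ is linked. Indeed, let $v,v'\in M$ with $k=|v\setminus v'|\ge2$, and consider the $k^2$ sets $(v\setminus\{a\})\cup\{b\}$ with $a\in v\setminus v'$, $b\in v'\setminus v$. If such a set contains $w_j$, then $w_j\setminus v=\{b\}$ and $a$ is one of the two elements of $v\setminus w_j$; so at most four of the sets are outside $M$. If $k=2$ and all four are outside $M$, then each $w_j$ is $v\cap v'$ plus one element, contradicting $|w_1\setminus w_2|\ge2$. So one exchange inside $M$ reduces $k$. The cut $(L\setminus B,M)$ is $1$-clean, so $\varphi\le2D(D-1)\le n^2/2$, and $\varphi>0$ by (c), (d) and Lemma~\ref{lem:iso}. A vertex $w\in L\setminus B$ has at most two neighbors in $\Gamma(B)$, hence at least $D-2>\frac n{100}$ in $S^*$, so (C1) and (C2) force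 $L\setminus F^*=B$. The at least $N(N-n^2)/2$ choices of $B$ thus give distinct containers, and some $\varphi\le n^2/2$ has at least $N(N-n^2)/n^2$ of them, far more than $2^n\exp(\frac12\log^5n)$. In Section~\ref{sec:odd} such pairs are avoided by working only with large $B$.
\end{remark}

\subsection{Summing over containers}

\begin{lemma}[Summation]\label{lem:sum}
Let $\mathcal C$ be a set of pairs $(P,B)$, where $P\subseteq L_{s+1}\cup L_{s+2}$ is an $L_s$-linked antichain with $P\cap L_{s+2}$ sparse and $B\subseteq L\setminus\Gamma_s(P)$. Suppose that for each $(P,B)\in\mathcal C$ the independent pair $(M,B)$ with $M=\Gamma_{s+1}(P)$ satisfies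
\begin{itemize}
\item[(1)] $\varphi(M,B)\ge n^3/200$;
\item[(2)] $(M,B)$ is normal or $\varphi(M,B)\ge N/n^6$;
\item[(3)] its container satisfies $|S^*|\le2n\,\Phi(F^*,S^*)$.
\end{itemize}
Then $\sum_{(P,B)\in\mathcal C}\lambda^{|P|+|B|}\le2^{-31n}(1+\lambda)^{|L|}$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:proj}, $(M,B)$ is an independent pair and $M$ is linked. Group the members of $\mathcal C$ by $\varphi=\varphi(M,B)$ and by the container. By (2) and Lemma~\ref{lem:count}, at most $2^{n+1}\exp(\varphi\log^5n/n^2)$ containers occur for a given $\varphi$. Fix one, $(F^*,S^*)$, put $\Phi^*=\Phi(F^*,S^*)$, and let $(P,B)$ be in its group. With $A_0=P\cap L_{s+1}$ and $A_1=P\cap L_{s+2}$, property (C1) gives $A_0\cup\Gamma_{s+1}(A_1)=M\subseteq S^*$ and $B\subseteq L\setminus F^*$. Also $A_0\cap\Gamma_{s+1}(A_1)=\emptyset$ because $P$ is an antichain, and $e(A_0,B)=0$. By Lemma~\ref{lem:fit}(i), hypothesis (3), \eqref{eq:budget} and (C3), the weight of the group divided by $(1+\lambda)^{|L|}$ is at most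
\[
\exp\Big(-\frac{\ell}{\kappa D}\Phi^*+2n\varepsilon\Phi^*\Big)\le\exp\Big(-\frac{\ell}{2\kappa D}\Phi^*\Big)\le\exp\Big(-\frac{\ell}{4\kappa D}\varphi\Big)\le\exp\Big(-\frac{2\varphi\log^6n}{n^2}\Big).
\]
By (1) and (T5) the total is at most $2^{n+1}\sum_{\varphi\ge n^3/200}e^{-\varphi\log^6n/n^2}\le2^{n+2}n^2e^{-n\log^6n/200}\le2^{-31n}$.
\end{proof}

Hypothesis (1) comes from the size of $P$ or from the following lemma, which says that one set in $L_{s+2}$ forces a large cut however it is linked to the rest of $P$.

\begin{lemma}\label{lem:cube}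
Let $(M,B)$ be an independent pair with optimal cut $(F,S)$, and suppose that $\Gamma_{s+1}(x)\subseteq M$ for some $x\in L_{s+2}$. Then $e_2\ge n^3/100$ or $|S|\ge n^3/100$.
\end{lemma}

\begin{proof}
By cleanness each of the $s+2\ge n/2$ vertices of $\Gamma_{s+1}(x)$ has at least $D-\frac n{5000}\ge0.4998n$ neighbors in $F_0=F\cap\Gamma_s(x)$, and each $s$-subset of $x$ lies in exactly two of these vertices. So $|F_0|\ge0.124n^2$. Each $w\in F_0$ has $d-2$ neighbors not contained in $x$, which gives at least $(0.23n-2)\cdot0.124n^2\ge0.02n^3$ edges from $F_0$ to $V\setminus\Gamma_{s+1}(x)$. Their ends in $V$ are distinct, since a vertex of $V$ containing two $s$-subsets of $x$ is their union and so is contained in $x$. At least half of the ends lie outside $S$, and then $e_2\ge0.01n^3$, or at least half lie in $S$.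
\end{proof}

\section{Clearing the outer layers}\label{sec:clearing}

We remove the layers from the top down. If $I$ has nothing above $L_j$, we first show that $I\cap L_j$ is sparse, by looking one layer down, and then that a sparse top part is empty, by looking two layers down.

\begin{lemma}\label{lem:unbal}
Let $n/2\le s\le0.77n$.
\begin{itemize}
\item[(A)] The sum of $W_s(P)$ over $L_s$-linked families $P\subseteq L_{s+1}$ with $|P|>n^4$ is at most $2^{-30n}$.
\item[(B)] The sum of $W_s(P)$ over $L_s$-linked antichains $P\subseteq L_{s+1}\cup L_{s+2}$ with $P\cap L_{s+2}$ nonempty and sparse is at most $2^{-30n}$.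
\end{itemize}
\end{lemma}

\begin{proof}
By~\eqref{eq:WP} it suffices to apply Lemma~\ref{lem:sum} to the pairs $(P,B)$ with $P$ as in (A) or (B) and $B\subseteq L\setminus\Gamma_s(P)$ arbitrary. The setting is unbalanced, so every pair is normal, and (3) holds by~\eqref{eq:unbal}. For (1), let $(F,S)$ be the optimal cut; then $\varphi\ge|S|$ by~\eqref{eq:unbal} and $\varphi\ge e_2$. In (A), $|S|\ge|M|=|P|>n^4$ by property (c). In (B), Lemma~\ref{lem:cube} gives $\varphi\ge n^3/100$.
\end{proof}

The container method requires $d\ge0.23n$, so the induction needs another starting point. High in the lattice the ratio $D/d$ exceeds $3$, all families expand by a constant factor, and a greedy covering suffices to treat all layers at once.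

\begin{lemma}\label{lem:far}
Let $s_0=\lceil0.76n\rceil$. The sum of $W_{s_0}(P)$ over $L_{s_0}$-linked antichains $P$ of sets of size greater than $s_0$ that contain a set of size at least $s_0+2$ is at most $2^{-30n}$.
\end{lemma}

\begin{proof}
Use the two-layer setting with $s=s_0$; here $D\ge0.76n$ and $d\le0.24n$. Let $M=\Gamma_{s+1}(P)$, which is linked and satisfies $\Gamma(M)=\Gamma_s(P)$ by Lemma~\ref{lem:proj}. Choose $v_1,\dots,v_k\in M$, as long as possible, with $|\Gamma(v_i)\setminus\bigcup_{l<i}\Gamma(v_l)|\ge D/20$. Let $K=\{v_1,\dots,v_k\}$, $F=\Gamma(K)\subseteq\Gamma_s(P)$ and $f=|F|$. Then $k\le20f/D\le40f/n$, and every $v\in M$ has $d_F(v)>0.95D$. We group the families $P$ by $K$.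

\emph{Weight for given $K$.} Let $S=\{v\in V:d_F(v)\ge0.95D\}\supseteq M$. Counting edges, $|S|\le\frac{d}{0.95D}f\le f/3$. Let $u_i$ be the number of $x\in L_{s+1+i}$ with $\Gamma_{s+1}(x)\subseteq S$, so $u_0=|S|$. If $x$ is counted by $u_{i+1}$, then so are its $s+2+i$ subsets of size $s+1+i$ by $u_i$, and each of those has $n-s-1-i$ supersets one layer up. Hence $u_{i+1}\le\frac{0.24}{0.76}u_i\le u_i/3$ and $\sum_iu_i\le\frac32|S|\le f/2$. Every member of $P$ is counted by some $u_i$, and $W_s(P)\le\lambda^{|P|}(1+\lambda)^{-f}$. So the families with given $K$ contribute at most $(1+\lambda)^{f/2-f}=e^{-\ell f/2}\le e^{-f\log^7n/(4n)}$.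

\emph{Choices for $K$.} Every $v\in M$ has a neighbor in $F$, so it is within distance $2$ of $K$, and joined members of $M$ are at distance $2$. Thus $K$ is connected in the graph joining vertices at distance at most $6$, whose degrees are at most $n^7$. By (T1) there are at most $2^nn^{14k}$ sets $K$ of size $k$.

\emph{Lower bound on $f$.} Let $x$ be an $(s+2)$-subset of a member of $P$. Each of the $s+2$ vertices of $\Gamma_{s+1}(x)\subseteq M$ has more than $0.95D$ neighbors in $F\cap\Gamma_s(x)$, and each $s$-subset of $x$ is counted twice. So $f\ge\frac12\cdot0.95\cdot0.76^2n^2\ge0.2n^2$.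

Since $\sum_{k\le40f/n}n^{14k}\le2e^{560f\log n/n}$, the sum is at most $2^{n+1}\sum_{f\ge0.2n^2}e^{-f\log^7n/(5n)}\le2^{n+1}\cdot10n\,e^{-n\log^7n/25}\le2^{-30n}$ by (T5).
\end{proof}

\begin{proposition}\label{prop:clear}
With $\mu_\lambda$-probability at least $1-10n\,2^{-30n}$ the following holds.
\begin{itemize}
\item If $n=2r$, then $I\subseteq L_{r-1}\cup L_r\cup L_{r+1}$, and $I\cap L_{r+1}$ and $I\cap L_{r-1}$ are sparse; that is, $I$ is good.
\item If $n=2r+1$, then $I\subseteq L_{r-1}\cup L_r\cup L_{r+1}\cup L_{r+2}$, and $I\cap L_{r+2}$ and $I\cap L_{r-1}$ are sparse.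
\end{itemize}
\end{proposition}

\begin{proof}
Let $j_0=r+1$ for $n=2r$ and $j_0=r+2$ for $n=2r+1$; this is the least $j$ with $j-1\ge n/2$. We show that, except with probability $(2n+1)2^{-30n}$, $I_{>j_0}=\emptyset$ and $I\cap L_{j_0}$ is sparse. The mirror image gives the statements about the lower layers.

If $I$ has a member of size at least $s_0+2$, the $L_{s_0}$-component of $I_{>s_0}$ containing it is as in Lemma~\ref{lem:far}. By Lemma~\ref{lem:removal} this has probability at most $2^{-30n}$. For $j\le s_0+1$ consider the events
\begin{align*}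
a_j&:\ I_{>j}=\emptyset\text{ and }I\cap L_j\text{ is not sparse}&&(j\ge j_0),\\
b_j&:\ I_{>j}=\emptyset\text{ and }I\cap L_j\text{ is nonempty and sparse}&&(j\ge j_0+1).
\end{align*}
On $a_j$, some $L_{j-1}$-component of $I_{>j-1}=I\cap L_j$ has more than $n^4$ members, so $\mu_\lambda(a_j)\le2^{-30n}$ by Lemma~\ref{lem:removal} and Lemma~\ref{lem:unbal}(A) with $s=j-1$. On $b_j$, let $P$ be an $L_{j-2}$-component of $I_{>j-2}=I\cap(L_{j-1}\cup L_j)$ that meets $L_j$. Two sets of $L_j$ that share a $(j-1)$-subset share a $(j-2)$-subset, so $P\cap L_j$ is a union of $L_{j-1}$-components of $I\cap L_j$ and hence is sparse. So $\mu_\lambda(b_j)\le2^{-30n}$ by Lemma~\ref{lem:removal} and Lemma~\ref{lem:unbal}(B) with $s=j-2$. In both cases $n/2\le s\le s_0\le0.77n$.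

Suppose none of these events occurs. Then $I_{>s_0+1}=\emptyset$. If $I_{>j}=\emptyset$ for some $j_0+1\le j\le s_0+1$, then $I\cap L_j$ is sparse since $a_j$ fails, hence empty since $b_j$ fails. By downward induction $I_{>j_0}=\emptyset$, and $I\cap L_{j_0}$ is sparse since $a_{j_0}$ fails.
\end{proof}

This proves Theorem~\ref{thm:hardcore} for even $n$.

\section{Odd $n$: choosing between the two middle layers}\label{sec:odd}

Let $n=2r+1$ and take the balanced setting $s=r$, $L=L_r$, $V=L_{r+1}$. Call $I$ \emph{confined} if it satisfies the conclusion of Proposition~\ref{prop:clear}. The analogue of Lemma~\ref{lem:unbal}(A) is now false: the subfamilies $P$ of $V$ have $\sum_PW_r(P)\ge\sum_P\lambda^{|P|}(1+\lambda)^{-N}=1$, which reflects that $I$ may be based on $V$ as well as on $L$. We first show that $I$ chooses one of the two layers, and then, on the chosen side, repeat the argument of Lemma~\ref{lem:unbal}. A confined antichain has \emph{type $r$} if $|\Gamma_r(I_{>r})|\le N/2$ and \emph{type $r+1$} if $|\Gamma_{r+1}(I_{\le r})|\le N/2$. Complementation preserves confinement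 and swaps the types.

\begin{lemma}\label{lem:type}
The probability that $I$ is confined and has neither type is at most $2^{-30n}$.
\end{lemma}

\begin{proof}
For confined $I$ let $M=\Gamma_{r+1}(I_{>r})$ and $B=\Gamma_r(I_{\le r})$. This is an independent pair, since an edge would give $y\subseteq w\subset v\subseteq x$ with $x,y\in I$. Let $\varphi=\varphi(M,B)$ and let $(F,S)$ be the optimal cut.

\emph{Small $\varphi$ gives a type.} Let $\varphi<N/n^5$. By Lemma~\ref{lem:iso}, $|\Omega|\le2N/n^5$ or $|\Omega^c|\le2N/n^5$. In the first case $M\subseteq\Omega$ by property (c), so $|\Gamma_r(I_{>r})|=|\Gamma(M)|\le n|M|\le N/2$. In the second case $B\subseteq\Omega^c$ by property (d), so $|\Gamma_{r+1}(I_{\le r})|=|\Gamma(B)|\le n|B|\le N/2$.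

\emph{Large $\varphi$ is unlikely.} Group the confined $I$ with $\varphi\ge N/n^5$ by $\varphi$ and by the container of $(M,B)$. Let $A_1,A_0,B_0,B_1$ be the parts of $I$ in $L_{r+2},L_{r+1},L_r,L_{r-1}$. By (C1), $A_0\cup\Gamma_{r+1}(A_1)=M\subseteq S^*$ and $B_0\cup\Gamma_r(B_1)=B\subseteq L\setminus F^*$. Both unions are disjoint and $e(A_0,B_0)=0$ because $I$ is an antichain, and $A_1,B_1$ are sparse because $I$ is confined. By Lemma~\ref{lem:fit}(ii), (C3), \eqref{eq:budget} and $Z\ge(1+\lambda)^N$, each group has probability at most $\exp(-4\varphi\log^6n/n^2+2\varepsilon N)$. Here $2\varepsilon N\le N/n^7\le\varphi/n^2$. By Lemma~\ref{lem:count}(i) there are at most $\exp(\varphi\log^5n/n^2)$ groups with a given $\varphi$. By (T5) the total probability is at most $\sum_{\varphi\ge N/n^5}e^{-\varphi\log^6n/n^2}\le2n^2e^{-N/n^7}\le2^{-30n}$.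
\end{proof}

For an antichain of type $r$, every upper cluster $P$ leaves half of $L$ free. Then a typical $B$ in~\eqref{eq:WP} is large, which pins a large set to the region $\Omega^c$ of every relevant cut, and Lemma~\ref{lem:iso} takes over the role of~\eqref{eq:unbal}.

\begin{lemma}\label{lem:bal}
The sum of $W_r(P)$ over $L_r$-linked antichains $P\subseteq L_{r+1}\cup L_{r+2}$ such that $|\Gamma_r(P)|\le N/2$, $P\cap L_{r+2}$ is sparse, and $P\cap L_{r+2}\ne\emptyset$ or $|P|>n^4$, is at most $2^{-30n}$.
\end{lemma}

\begin{proof}
The set $L\setminus\Gamma_r(P)$ has at least $N/2$ elements. The size of a $p$-random subset of it has mean at least $pN/2\ge2N/n$, so by (T3) it is at least $N/n$ with probability at least $\frac12$. By~\eqref{eq:prandom} and~\eqref{eq:WP},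
\[
W_r(P)\le2(1+\lambda)^{-N}\sum_{B\subseteq L\setminus\Gamma_r(P),\ |B|\ge N/n}\lambda^{|P|+|B|}.
\]
It suffices to verify the hypotheses of Lemma~\ref{lem:sum} for these pairs $(P,B)$. Let $(F,S)$ be the optimal cut of $(M,B)$, $M=\Gamma_{r+1}(P)$. By property (d), $|\Omega^c|\ge|B|\ge N/n$.

(1) If $P\cap L_{r+2}\ne\emptyset$, Lemma~\ref{lem:cube} gives $\varphi\ge e_2\ge n^3/100$ or $|\Omega|\ge n^3/100$. If $P\cap L_{r+2}=\emptyset$, then $|\Omega|\ge|M|=|P|>n^4$ by property (c). Whenever $|\Omega|\ge n^3/100$, Lemma~\ref{lem:iso} gives $\varphi\ge\frac12\min(n^3/100,N/n)=n^3/200$.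

(2) If $(M,B)$ is not normal, then $\varphi\ge\frac12|\Omega^c|\ge\frac N{2n}\ge\frac N{n^6}$ by~\eqref{eq:nonnormal}.

(3) Let $\Omega^*=F^*\cup S^*$. By (C1), $|(\Omega^*)^c|\ge|B|\ge N/n$, so Lemma~\ref{lem:iso} gives $\Phi(F^*,S^*)\ge|\Omega^*|/(2n)\ge|S^*|/(2n)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:hardcore} for odd $n$]
Let $I$ be confined of type $r$, and let $P$ be an $L_r$-component of $I_{>r}=I\cap(L_{r+1}\cup L_{r+2})$. As in the proof of Proposition~\ref{prop:clear}, $P\cap L_{r+2}$ is a union of $L_{r+1}$-components of $I\cap L_{r+2}$, so it is sparse, and $|\Gamma_r(P)|\le|\Gamma_r(I_{>r})|\le N/2$. By Lemmas~\ref{lem:removal} and~\ref{lem:bal}, the probability that $I$ is confined of type $r$ and some such $P$ meets $L_{r+2}$ or has more than $n^4$ members is at most $2^{-30n}$. If no such $P$ exists, then $I\cap L_{r+2}=\emptyset$ and $I\cap L_{r+1}$ is sparse; since $I\cap L_{r-1}$ is sparse by confinement, $I$ is good with base $r$. By complementation, the probability that $I$ is confined of type $r+1$ and not good with base $r+1$ is also at most $2^{-30n}$.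 With Proposition~\ref{prop:clear} and Lemma~\ref{lem:type}, $\mu_\lambda(I\text{ not good})\le(10n+3)2^{-30n}\le2^{-25n}$.
\end{proof}

\section{From the hard-core measure to a fixed size}\label{sec:fixed}

Let $\log^8n/n\le\beta\le n^{-1/3}$ and $m=\lfloor\beta N\rfloor$; then $N/n\le m\le n^{-1/3}N$. Since $\mu_\lambda$ conditioned on $|I|=m$ is uniform, the proportion of antichains of size $m$ that are not good is at most $\mu_\lambda(I\text{ not good})/\mu_\lambda(|I|=m)$. So Theorem~\ref{thm:fixed} follows from Theorem~\ref{thm:hardcore} and the next proposition, the proportion being at most $2^{-25n+6n}\le2^{-n}$.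

\begin{proposition}\label{prop:size}
There is $\lambda\in[\lambda_0,1]$ with $\mu_\lambda(|I|=m)\ge2^{-6n}$.
\end{proposition}

Let $\alpha_k$ be the number of antichains of size $k$; by Sperner's theorem $\alpha_k>0$ exactly for $0\le k\le N$. If $(\alpha_k)$ were log-concave, some $\lambda$ would make $m$ the most likely size. We do not have log-concavity. In general there is a $\lambda$ with two most likely sizes $k_1\le m\le k_2$, and we reach $m$ by mixing two independent samples of sizes $k_1$ and $k_2$.

\subsection{Choice of $\lambda$}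

For $\lambda\in[\lambda_0,1]$ we keep the notation of Section~\ref{sec:prelim}. Let $I$ be good with base $\rho$ and let $Y$ be a union of $L_\rho$-components of $I\setminus L_\rho$. Each component lies in one of the layers $L_{\rho\pm1}$ and has at most $n^4$ members, and distinct components have disjoint sets $\Gamma_\rho$. So Lemma~\ref{lem:expand} and~\eqref{eq:param} give
\begin{equation}\label{eq:goodW}
W_\rho(Y)\le e^{-\ell n|Y|/12}\le\varepsilon^{|Y|}.
\end{equation}

\begin{lemma}\label{lem:Z}
For $\lambda\in[\lambda_0,1]$, $Z(\lambda)\le e^{2\lambda N}$.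
\end{lemma}

\begin{proof}
By Theorem~\ref{thm:hardcore}, $Z$ is at most twice the weight of the good antichains. If $I$ is good with base $\rho$ and $X=I\setminus L_\rho$, then $I\cap L_\rho\subseteq L_\rho\setminus\Gamma_\rho(X)$, so the antichains with given $\rho$ and $X$ weigh at most $(1+\lambda)^NW_\rho(X)\le(1+\lambda)^N\varepsilon^{|X|}$. Summing over the at most two bases and over $X\subseteq L_{\rho-1}\cup L_{\rho+1}$ gives $Z\le4(1+\lambda)^N(1+\varepsilon)^{2N}\le4e^{\lambda N+2\varepsilon N}\le e^{2\lambda N}$.
\end{proof}

\begin{lemma}\label{lem:lambda}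
There are $\lambda\in[\lambda_0,1]$ and integers $k_1\le m\le k_2$ with $\mu_\lambda(|I|=k_a)\ge\frac1{N+1}$ for $a=1,2$.
\end{lemma}

\begin{proof}
Let $g$ be the least concave function on $[0,N]$ with $g(k)\ge\log\alpha_k$ for all $k$. Its graph is the upper boundary of the convex hull of the points $(k,\log\alpha_k)$, so it consists of segments whose endpoints are such points. Take a segment over an interval $[k_1,k_2]\ni m$ and write its slope as $-\log\lambda$ with $\lambda>0$. By concavity $g$ lies below the line through the segment, so $\alpha_{k_1}\lambda^{k_1}=\alpha_{k_2}\lambda^{k_2}=\max_k\alpha_k\lambda^k\ge Z(\lambda)/(N+1)$.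

Suppose $\lambda<\lambda_0$. Using $Z(\lambda)\ge1$, $k_2\ge m$ and Lemma~\ref{lem:Z} at $e\lambda_0\le1$,
\[
\frac1{N+1}\le\alpha_{k_2}\lambda_0^{k_2}\le e^{-k_2}Z(e\lambda_0)\le e^{-m+2e\lambda_0N}\le e^{-m/2},
\]
because $2e\lambda_0N\le m/2$ when $\beta\ge\log^8n/n$. This is false since $m\ge N/n$.

Suppose $\lambda>1$. As $k_1\le m$, (T4) gives $\alpha_{k_1}\le(e2^n/m)^m\le(en(n+1))^m\le n^{3m}$, and $\lambda^{k_1}\le\lambda^m$, while $Z(\lambda)\ge(1+\lambda)^N\ge\lambda^m2^{N-m}$. So $\frac1{N+1}\le n^{3m}2^{-(N-m)}$, which is false since $m\le n^{-1/3}N$.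
\end{proof}

Fix $\lambda,k_1,k_2$ as in the lemma. If $m\in\{k_1,k_2\}$, Proposition~\ref{prop:size} holds since $N+1\le2^n$. So let $k_1<m<k_2$.

\subsection{Two samples and their comparability graph}

Let $I_1,I_2$ be independent samples from $\mu_\lambda$ and let $\mathcal U=(I_1\cup I_2,I_1\cap I_2)$. Let $H$ be the graph on $I_1\cup I_2$ joining distinct comparable sets; it depends only on $\mathcal U$. Members of $I_1\cap I_2$ are isolated in $H$, and every edge joins $I_1\setminus I_2$ to $I_2\setminus I_1$. The ordered pairs of antichains with a given $\mathcal U$ are the proper $2$-colorings of $H$ restricted to the symmetric difference, the color telling to which antichain a set belongs. Each component of this bipartite graph has exactly two proper colorings, and all the pairs have the same weight $\lambda^{|I_1\cup I_2|+|I_1\cap I_2|}$. Therefore, \emph{given $\mathcal U$, the components are colored by independent fair coins}.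

In the simplest case $I_1,I_2\subseteq L_\rho$ the graph $H$ has no edges, and given $\mathcal U$ the size $|I_1|$ is $|I_1\cap I_2|$ plus a binomial variable. If $|I_1|+|I_2|=k_1+k_2$, this variable is symmetric about $(k_1+k_2)/2$ and unimodal, so the size $m$ is at least as likely as $k_1$. For good antichains $H$ is close to this case: its components are small and many are single vertices.

Let $\rho=\lfloor n/2\rfloor$, $R_a=I_a\cap L_\rho$ and $X_a=I_a\setminus L_\rho$. Let $\mathcal G$ be the event that $I_1$ and $I_2$ are both good with base $\rho$, and let $u$ be the number of isolated vertices of $H$ in the symmetric difference of $I_1$ and $I_2$. By Lemma~\ref{lem:removal} and~\eqref{eq:goodW}, for every fixed $Y\subseteq L_{\rho-1}\cup L_{\rho+1}$,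
\begin{equation}\label{eq:goodrem}
\mathbb P\big(I_a\text{ is good with base $\rho$ and $Y$ is a union of $L_\rho$-components of }X_a\big)\le\varepsilon^{|Y|}.
\end{equation}

\begin{lemma}\label{lem:H}\leavevmode
\begin{itemize}
\item[(i)] The probability that $\mathcal G$ holds and $H$ has a component with more than $2n^2$ vertices is at most $2^{-20n}$.
\item[(ii)] The probability that $\mathcal G$ holds and $u<n^{30}$ is at most $2^{-20n}$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Assume $\mathcal G$, and let $Y$ be an $L_\rho$-component of $X_1\cup X_2$ with $y\ge n$ members. Then $Y_a=Y\cap X_a$ is a union of $L_\rho$-components of $X_a$, and $|Y_1|+|Y_2|\ge y$. By independence and~\eqref{eq:goodrem}, a given pair $(Y_1,Y_2)$ occurs with probability at most $\varepsilon^y$. A set in $L_{\rho\pm1}$ is comparable to at most $n$ sets of $L_\rho$, each of which is comparable to $n$ sets of $L_{\rho-1}\cup L_{\rho+1}$, so it can be joined to at most $n^2$ sets. By (T1) there are at most $2^nn^{4y}$ choices for $Y$, and then at most $3^y$ for $(Y_1,Y_2)$. So such a $Y$ exists with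 probability at most $2^n\sum_{y\ge n}(3n^4\varepsilon)^y\le2^{-20n}$.

Suppose no such $Y$ exists, and let $C$ be a component of $H$ with at least two vertices. Vertices in $L_\rho$ are adjacent only to vertices of $X_1\cup X_2$. Two vertices of $X_1\cup X_2$ with a common neighbor in $L_\rho$ are joined, and two adjacent vertices of $X_1\cup X_2$ lie in $L_{\rho-1}$ and $L_{\rho+1}$ and are joined through a set between them. Following paths in $C$, we see that $C\cap(X_1\cup X_2)$ lies in one $L_\rho$-component and has fewer than $n$ elements. Every other vertex of $C$ is adjacent to one of these, so $|C|\le n+n\cdot n\le2n^2$.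

(ii) By~\eqref{eq:goodrem} with $Y=X_a$ and (T4), the probability that $I_a$ is good with base $\rho$ and $|X_a|\ge N/n^3$ is at most $\sum_{t\ge N/n^3}\binom{2N}t\varepsilon^t\le\sum_{t\ge N/n^3}(2en^3\varepsilon)^t\le2^{-25n}$. Condition on $X_1$ and $X_2$. They determine whether $\mathcal G$ holds, and we assume that it does and that $|X_a|<N/n^3$, so $|\Gamma_\rho(X_a)|\le N/n^2$. By~\eqref{eq:prandom}, $R_1$ and $R_2$ are now independent $p$-random subsets of $L_\rho\setminus\Gamma_\rho(X_1)$ and $L_\rho\setminus\Gamma_\rho(X_2)$. As $p\le\frac12$, (T3) with $\mu'=N/2$ and $\eta=0.4$ gives $|R_2|\le0.7N$ except with probability $e^{-N/30}$. Given such an $R_2$, the set $R_1\setminus(R_2\cup\Gamma_\rho(X_2))$ is a $p$-random subset of a set of size at least $N-0.7N-2N/n^2\ge N/4$, so by (T3) with $\eta=\frac12$ it has at least $pN/8\ge n^{30}$ elements except with probability $e^{-pN/32}$. Its elements lie in $I_1\setminus I_2$ and are comparable to no member of $I_2$, so they are counted by $u$. The total exceptional probability is at most $2\cdot2^{-25n}+e^{-N/30}+e^{-pN/32}\le2^{-20n}$.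
\end{proof}

\subsection{Swapping and smoothing}

Call a value of $\mathcal U$ \emph{admissible} if $|I_1|+|I_2|=k_1+k_2$, all components of $H$ have at most $2n^2$ vertices, and $u\ge n^{30}$; these three properties depend only on $\mathcal U$.

\begin{lemma}\label{lem:swap}
Let $\mathcal U$ be admissible and $f(k)=\mathbb P(|I_1|=k\mid\mathcal U)$. Then $f(m)\ge2^{-2n}f(k_1)-e^{-2n^2}$.
\end{lemma}

\begin{proof}
\emph{Reaching a window above $m$.} Order the components of $H$ in the symmetric difference; there are at most $2^n$. Take a coloring with $|I_1|=k_1$ and flip the components one at a time in this order. After all flips $I_1$ and $I_2$ are interchanged, so $|I_1|$ moves from $k_1<m$ to $k_2>m$ in steps of at most $2n^2$. At the first time $t$ at which $|I_1|\ge m$ we have $|I_1|\in[m,m+2n^2]$. For each $t$, flipping the first $t$ components is a bijection on colorings. Hence $f(k_1)\le2^n\sum_{0\le j\le2n^2}f(m+j)$, and there is $0\le j_0\le2n^2$ with $f(m+j_0)\ge2^{-n}f(k_1)/(2n^2+1)\ge2^{-3n/2}f(k_1)$.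

\emph{Moving from $m+j_0$ to $m$.} Given $\mathcal U$, write $|I_1|=\Theta+\Sigma$, where $\Sigma\sim\mathrm{Bin}(u,\frac12)$ counts the isolated vertices of the symmetric difference that fall in $I_1$, and $\Theta$ is independent of $\Sigma$. Let $b=n\sqrt u+2n^2$. For an integer $k$ with $|k-u/2|\le b$,
\[
\frac{\mathbb P(\Sigma=k-1)}{\mathbb P(\Sigma=k)}=\frac{k}{u-k+1}\ge\frac{u/2-b}{u/2+b+1}\ge1-\frac{4b+2}{u}\ge1-\frac{8n}{\sqrt u},
\]
since $8n^2+2\le4n\sqrt u$. Applying this $j_0$ times, for $|k-u/2|\le n\sqrt u$ we get $\mathbb P(\Sigma=k-j_0)\ge(1-8n^{-14})^{2n^2}\mathbb P(\Sigma=k)\ge\frac12\mathbb P(\Sigma=k)$. By (T3), $\mathbb P(|\Sigma-u/2|>n\sqrt u)\le2e^{-2n^2}$. Summing over the values $\theta$ of $\Theta$ for which $k=m+j_0-\theta$ satisfies $|k-u/2|\le n\sqrt u$,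
\[
f(m)\ge\tfrac12\,\mathbb P\big(|I_1|=m+j_0,\ |\Sigma-u/2|\le n\sqrt u\ \big|\ \mathcal U\big)\ge\tfrac12\big(f(m+j_0)-2e^{-2n^2}\big),
\]
and $\frac12 2^{-3n/2}\ge2^{-2n}$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:size}]
By Lemma~\ref{lem:lambda} and Theorem~\ref{thm:hardcore}, $\mu_\lambda(|I|=k_a,\ I\text{ good})\ge2^{-n}-2^{-25n}$. For even $n$ the base is $\rho$; for odd $n$ complementation preserves sizes and swaps the two bases, so at least half of this probability belongs to base $\rho$. Hence $\mu_\lambda(|I|=k_a,\ I\text{ good with base }\rho)\ge2^{-n-2}$, and the event that $\mathcal G$ holds, $|I_1|=k_1$ and $|I_2|=k_2$ has probability at least $2^{-2n-4}$. By Lemma~\ref{lem:H},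
\[
\mathbb P(\mathcal U\text{ admissible},\ |I_1|=k_1)\ge2^{-2n-4}-2\cdot2^{-20n}\ge2^{-3n}.
\]
Averaging Lemma~\ref{lem:swap} over the admissible values of $\mathcal U$ gives
$\mu_\lambda(|I|=m)\ge2^{-2n}\cdot2^{-3n}-e^{-2n^2}\ge2^{-6n}$.
\end{proof}

This completes the proof of Theorem~\ref{thm:fixed}, and with it of Theorem~\ref{thm:main}.

\section{Very small densities}\label{sec:converse}

\begin{proof}[Proof of Proposition~\ref{prop:converse}]
Let $h=\lceil n/2\rceil+2$; the layer $L_h$ belongs to no triple of central layers. Let $I$ be an antichain of size $m$ contained in three central layers. Each $y\in I$ satisfies $1\le h-|y|\le4$, so it has at most $n^4/24$ supersets in $L_h$. Hence at most $mn^4/24\le N/24$ sets of $L_h$ are comparable to a member of $I$. Since $|L_h|/N\to1$, at least $|L_h|-N/24\ge N/3$ sets $x\in L_h$ are incomparable to all members of $I$. Replacing some $y\in I$ by such an $x$ gives an antichain $I'$ of size $m$ that is not contained in three central layers, and there are at least $mN/3$ choices of $(x,y)$. Conversely, $I'$ determines $x$ as its only member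 in $L_h$, and then $I$ is determined by $y$, which lies in one of at most four layers and so has at most $4N$ possible values. So there are at least $m/12$ times as many antichains of size $m$ outside three central layers as inside, and the proportion inside is at most $12/m\to0$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{JLR}
Janson, \L uczak and Ruci\'nski, \emph{Random Graphs}.

\bibitem{JMP}
Matthew Jenssen, Alexandru Malekshahian and Jinyoung Park,
\emph{On Dedekind's problem, a sparse version of Sperner's theorem, and antichains of a given size in the Boolean lattice},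
arXiv:2411.03400 (2024).

\end{thebibliography}
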